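
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Smoothable Gorenstein monomial curves\\ of St\"ohr--Torres type}


\begin{abstract}
A numerical semigroup $\Lambda$ of genus $\gamma$ that is not a Weierstrass semigroup can be doubled, for each $g\ge 6\gamma+4$, to a symmetric semigroup $\Gamma$ that is not Weierstrass either. It was conjectured that the Gorenstein monomial curves $C_\Gamma$ obtained in this way are never smoothable. We show that this is false; the first of our examples is $\Gamma=\langle 12,18,26,32,117,123,157\rangle$. The point is that a semigroup can fail to occur on a smooth curve and still occur on a nodal one, and that this is enough for smoothability. We also show, for an arbitrary numerical semigroup $\Lambda$ and $g\ge 3\gamma$, that $C_\Gamma$ has a smoothing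 compatible with the involution $t\mapsto -t$ if and only if $C_\Lambda$ is smoothable.
\end{abstract}

\section{Introduction}

\subsection{The question}

We work over $\mathbb C$. A \emph{numerical semigroup} is a submonoid $\Gamma\subseteq\mathbb Z_{\ge0}$ with finite complement. The elements of the complement are the \emph{gaps}, their number is the \emph{genus}, and $F$ denotes the largest gap ($F=-1$ if there is none). The semigroup is \emph{symmetric} if $x\in\Gamma\Leftrightarrow F-x\notin\Gamma$ for all $x\in\mathbb Z$. If $a_1,\dots,a_e$ are the minimal generators of $\Gamma$, the \emph{monomial curve} $C_\Gamma\subset\mathbb A^e$ is parametrized by $x_i=t^{a_i}$. Its coordinate ring is $\mathbb C[t^h:h\in\Gamma]$, and its local ring $\mathbb C[[t^{a_1},\dots,t^{a_e}]]$ at the origin is Gorenstein exactly when $\Gamma$ is symmetric. A curve singularity is \emph{smoothable} if it has a flat deformation with smooth general fiber.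

If $X$ is a smooth projective curve and $P\in X$, the pole orders at $P$ of the functions regular on $X\setminus P$ form a numerical semigroup. The semigroups that arise in this way are called \emph{Weierstrass}. They are tied to monomial curves by a simple degeneration. Let $B=\mathcal O(X\setminus P)$ and let $B_{\le k}$ be the space of functions of pole order at most $k$. The Rees algebra $\bigoplus_k B_{\le k}\,\lambda^k\subset B[\lambda]$ is torsion free, hence flat, over $\mathbb C[\lambda]$. Its fiber over each $\lambda\ne0$ is the smooth curve $X\setminus P$, and its fiber over $\lambda=0$ is given by the associated graded ring $\bigoplus_{k\in\Gamma}\mathbb C\,t^k$. So if $\Gamma$ is Weierstrass, then $C_\Gamma$ is smoothable.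

It is natural to ask how far the converse holds. In the family above every fiber has a single point at infinity, with the prescribed semigroup; a smoothing of the singularity $C_\Gamma$ need not have any such property. There is a test case in which the singularity is Gorenstein. For a numerical semigroup $\Lambda$ of genus $\gamma$ and an integer $g$ put
\[
D_g(\Lambda)=\{2a\mid a\in\Lambda\}\cup\{2g-1-2j\mid j\in\mathbb Z\setminus\Lambda\}.
\]
This is what one sees at a ramification point $P'$ of a suitable double cover of a curve on which a point $P$ has semigroup $\Lambda$. The even numbers are the pole orders of functions pulled back from below. The anti-invariant functions can be identified with differentials below, and by Riemann--Roch the integer $k$ is the pole order at $P$ of a differential with no other poles exactly when $1-k\notin\Lambda$ (see Section~\ref{sec:double}). According to a theorem of Torres, quoted in \cite{Stevens}, if $\Lambda$ is non-Weierstrass and $g\ge6\gamma+4$, then $D_g(\Lambda)$ is a symmetric non-Weierstrass semigroup. These are the \emph{semigroups of St\"ohr--Torres type}, and their curves $C_{D_g(\Lambda)}$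 are the \emph{Gorenstein monomial curves of St\"ohr--Torres type}. An example is
\begin{equation}\label{eq:classical}
D_{100}(\langle13,\dots,18,20,22,23\rangle)=2\langle13,\dots,18,20,22,23\rangle+\langle149,151,157,161\rangle .
\end{equation}

\begin{conjecture}[\cite{Stevens}]
The Gorenstein monomial curves of St\"ohr--Torres type are not smoothable.
\end{conjecture}

The guess is reasonable: the smoothing that comes from a pointed smooth curve is not available for these semigroups, and in \eqref{eq:classical} even the curve of the smaller semigroup is not smoothable (Proposition~\ref{prop:L2}). Nevertheless the conjecture is false.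

\subsection{Results}

For coprime $p,n$ with $2\le p<n$ put $H_{p,n}=\langle p,n\rangle\setminus\{p\}$.

\begin{theorem}\label{thm:main}
Let $p\ge3$, $n>4p$, $\gcd(p,n)=1$, and let $\Lambda=H_{p,n}=\langle2p,3p,n,n+p\rangle$, a semigroup of genus $\gamma=\frac{(p-1)(n-1)}2+1$. Then:
\begin{enumerate}
\item[(a)] $\Lambda$ is non-Weierstrass;
\item[(b)] $C_\Lambda$ is smoothable;
\item[(c)] $C_{D_g(\Lambda)}$ is smoothable for every $g\ge3\gamma$, in particular for every $g\ge6\gamma+4$.
\end{enumerate}
\end{theorem}

So the conjecture is false. The first case is $p=3$, $n=13$: then $\Lambda=\langle6,9,13,16\rangle$, $\gamma=13$, and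
\[
D_g(\Lambda)=\langle12,18,26,32,\,2g-47,\,2g-41,\,2g-7\rangle\qquad(g\ge82).
\]
For $g=82$ this is $\langle12,18,26,32,117,123,157\rangle$. Torres' theorem is not needed here, since being of St\"ohr--Torres type only means that $\Lambda$ is non-Weierstrass and $g\ge6\gamma+4$.

Our second theorem concerns arbitrary $\Lambda$. It says that the existence of an equivariant smoothing of the doubled curve depends on the smoothability of $C_\Lambda$, and not on whether $\Lambda$ is Weierstrass.

\begin{theorem}\label{thm:general}
Let $\Lambda$ be any numerical semigroup of genus $\gamma$ and let $g\ge3\gamma$. Then $\Gamma=D_g(\Lambda)$ is a symmetric numerical semigroup. Let $\iota$ be the involution $t\mapsto-t$ of $C_\Gamma$. The following are equivalent: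
\begin{enumerate}
\item[(1)] $C_\Lambda$ is smoothable;
\item[(2)] $C_\Gamma$ has a one-parameter smoothing to whose total space $\iota$ extends as an involution over the base.
\end{enumerate}
In particular, if $C_\Lambda$ is smoothable, then $C_{D_g(\Lambda)}$ is smoothable for all $g\ge3\gamma$. The bound $3\gamma$ cannot be lowered uniformly: if $\Lambda$ is symmetric and $\gamma\ge1$, then $D_{3\gamma-1}(\Lambda)$ is not a semigroup.
\end{theorem}

\begin{proposition}\label{prop:L2}
If $\gamma\ge2$ and $C_\Lambda$ is smoothable, then the set $L_2$ of sums of two gaps of $\Lambda$ has at most $3\gamma-3$ elements. Hence, for $\Lambda=\langle13,\dots,18,20,22,23\rangle$, the curve $C_\Lambda$ is not smoothable, and the curve of the semigroup \eqref{eq:classical} has no $\iota$-equivariant smoothing.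
\end{proposition}

The inequality is Buchweitz's criterion; it falls out of the proof of Theorem~\ref{thm:general}.

Thus the St\"ohr--Torres curve $C_{D_g(\Lambda)}$ can be non-smoothable only if $C_\Lambda$ is non-smoothable. We do not decide whether the curve of \eqref{eq:classical} has a non-equivariant smoothing, nor, more generally, whether smoothability of $C_{D_g(\Lambda)}$ implies that of $C_\Lambda$.

\subsection{Method}

For Theorem~\ref{thm:main} we allow the curve $X$ to have ordinary nodes. The degeneration above still works and shows that the monomial curve deforms to a nodal curve, and nodes can be smoothed. Nodal curves realize more semigroups than smooth ones: gluing two suitable points of $X$ to a node removes the smallest positive element. Starting from $\langle p,n\rangle$ one gets $H_{p,n}$, and a purely algebraic argument shows that $H_{p,n}$ never lives on a smooth curve. Finally, for $g\ge3\gamma$ the double cover construction carries nodal realizations of $\Lambda$ to nodal realizations of $D_g(\Lambda)$. This occupies Sections~\ref{sec:hand}--\ref{sec:double} and is complete in itself.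

For Theorem~\ref{thm:general} no global curve is given, and the double cover has to be built over the total space of a local smoothing of $C_\Lambda$. The role of the differentials is played by the dualizing module. It deforms along with $C_\Lambda$, but to deform the double cover one must also lift the product of two anti-invariant elements. A length count shows that this is possible as soon as $g\ge3\gamma$ (Sections~\ref{sec:lattices}--\ref{sec:proof2}).

\subsection{Conventions}

The smoothings constructed for Theorem~\ref{thm:main} are germs of flat projective algebraic families over smooth curves, so they are smoothings in the algebraic, the analytic and the formal sense. In Theorem~\ref{thm:general} and Proposition~\ref{prop:L2} deformations are deformations of complex analytic germs. A smoothing over an arbitrary base yields one over a disc: pull back to the normalization of a curve germ that is not contained in the discriminant. So there a smoothing is a flat germ $(\mathcal X,0)\to(\mathbb C,0)$ with a representative whose fibers over $s\ne0$ are smooth.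

\section{Two examples by hand}\label{sec:hand}

\begin{example}[The cusp]\label{ex:cusp}
Take $X=\mathbb P^1$ with coordinate $t$, let $P=\infty$, and glue the points $t=1$ and $t=-1$ to a node. The functions regular away from $P$ on the glued curve are the polynomials $f$ with $f(1)=f(-1)$. The polynomials $w=t^2$ and $v=t^3-t$ qualify and no polynomial of degree $1$ does, so the pole orders form $\mathbb Z_{\ge0}\setminus\{1\}=\langle2,3\rangle$. The curve is $v^2=w(w-1)^2$. Rescaling $w$ by $\lambda^2$ and $v$ by $\lambda^3$ gives the family $v^2=w(w-\lambda^2)^2$, whose limit at $\lambda=0$ is the cusp $v^2=w^3$, that is, $C_{\langle2,3\rangle}$. Now smooth the node: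
\[
v^2=w(w-\lambda^2)^2+\varepsilon .
\]
For $\lambda\neq0$ the critical values of the cubic on the right are $\varepsilon$ and $\varepsilon+\frac4{27}\lambda^6$, so the fiber is smooth if $0<|\varepsilon|<\frac4{27}|\lambda|^6$. With $\varepsilon=\lambda^7$, say, this is a smoothing of the cusp that starts from a nodal realization of its semigroup. The semigroup $\langle2,3\rangle$ is Weierstrass, so here the detour was not necessary; in the next example it is.
\end{example}

\begin{example}[$\langle6,9,13,16\rangle$]\label{ex:first}
The affine curve $y^3=x^{13}+1$ is smooth, with one point $P$ at infinity, where $x$ and $y$ have pole orders $3$ and $13$ (proved in general in Section~\ref{sec:double}). The semigroup at $P$ is $\langle3,13\rangle$. Glue $Q_1=(0,1)$ and $Q_2=(-1,0)$ to a node. The function $x$ separates the two points, so order $3$ is lost, but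
\[
a=x(x+1),\quad b=x^2(x+1),\quad c=y-x-1,\quad d=xy
\]
vanish at both points and have orders $6,9,13,16$. The nodal curve has semigroup $\langle3,13\rangle\setminus\{3\}=\langle6,9,13,16\rangle$ at $P$.

Could a smooth curve have the same semigroup? Consider the relations
\[
ad-bc=a^2,\qquad b^2-a^3=-ab,\qquad d^2-ac^2=-cd+ac+2ad-a^2 ,
\]
the last of which follows from $d=xc+a$. The quotient $h=b/a=x$ has the forbidden order $3$, and it satisfies the monic equation $h^2+h=a$. So $h$ is integral over the coordinate ring of the glued curve without belonging to it, as is possible because that curve is singular. In Section~\ref{sec:nonW} we show that relations of the same shape, and hence a monic quadratic equation for $b/a$, are forced by the pole orders alone. On a smooth curve $b/a$ would then be regular away from $P$, of order $3$, which is a contradiction.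
\end{example}

\section{Nodal semigroups}\label{sec:nodal}

A \emph{nodal curve} is an integral projective curve with at most ordinary nodes, that is, singularities with local analytic equation $\xi\eta=0$.

\begin{definition}
A set $H\subset\mathbb Z_{\ge0}$ is a \emph{nodal semigroup} if there are a nodal curve $X$ and a smooth point $P\in X$ such that $H$ is the set of pole orders at $P$ of the nonzero elements of $\mathcal O(X\setminus P)$. We then say that $(X,P)$ \emph{realizes} $H$.
\end{definition}

Every Weierstrass semigroup is nodal. On a nodal curve $X$ of arithmetic genus $\gamma$ the usual formalism holds: $\chi(\mathcal L)=\deg\mathcal L+1-\gamma$ for line bundles; since nodes are Gorenstein, the dualizing sheaf $\omega$ is a line bundle, of degree $2\gamma-2$; and $H^1(\mathcal F)^*=\operatorname{Hom}(\mathcal F,\omega)$ for coherent $\mathcal F$. If $(X,P)$ realizes $H$, then for all $k\in\mathbb Z$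
\begin{equation}\label{eq:jump}
h^0(\mathcal O(kP))-h^0(\mathcal O((k-1)P))=\begin{cases}1&\text{if }k\in H,\\0&\text{if }k\notin H.\end{cases}
\end{equation}
Since $h^0(\mathcal O(kP))=k+1-\gamma$ for $k\gg0$, the set $H$ is a numerical semigroup and its genus equals the arithmetic genus of $X$.

\begin{lemma}\label{lem:remove}
If $H$ is nodal and $m=\min(H\setminus\{0\})$, then $H\setminus\{m\}$ is nodal.
\end{lemma}

\begin{proof}
Let $(X,P)$ realize $H$, let $B=\mathcal O(X\setminus P)$, and let $f_h\in B$ have order $h$. As $f_m$ is not constant, there are smooth points $Q_1,Q_2\in X\setminus P$ with $f_m(Q_1)\ne f_m(Q_2)$. Gluing $Q_1$ and $Q_2$ to an ordinary node \cite[Ch.~IV, \S1]{Serre} gives a nodal curve $X'$ with $\mathcal O(X'\setminus P)=B'=\{f\in B:f(Q_1)=f(Q_2)\}$. We have $1\in B'$. For $h>m$ in $H$ there is a constant $c_h$ with $f_h-c_hf_m\in B'$, and this function has order $h$. A function of order $m$ in $B$ has the form $\alpha f_m+\beta$ with constants $\alpha\ne0$ and $\beta$, so it is not in $B'$.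
\end{proof}

\begin{proposition}\label{prop:smoothable}
If $H$ is nodal, then $C_H$ is smoothable.
\end{proposition}

The plan is that of Example~\ref{ex:cusp}: $C_H$ is a limit of rescaled copies of $X$, and $X$ is a limit of smooth curves. To combine the two limits we put all curves into one Hilbert scheme, where being a limit of smooth curves is a closed condition. For this we compactify $C_H$ by a smooth point at infinity so that it has the same Hilbert polynomial as $X$.

\begin{proof}
Let $(X,P)$ realize $H$, let $\gamma$ be the genus, and let $\tau$ be a local parameter at $P$. Choose $d$ so large that $\mathcal O(dP)$ is very ample, $H^1(\mathcal O(dP))=0$, $d-1,d\in H$, and $d$ is at least every minimal generator of $H$. Write $H\cap[0,d]=\{0=h_0<\dots<h_N=d\}$ and choose $f_i\in\mathcal O(X\setminus P)$ with leading term $\tau^{-h_i}$ and $f_0=1$. The $f_i$ form a basis of $H^0(\mathcal O(dP))$ and embed $X$ in $\mathbb P^N$ with Hilbert polynomial $q(k)=dk+1-\gamma$. Let $U\subset\operatorname{Hilb}^q(\mathbb P^N)$ be the locus of smooth curves. It is open, and both $U$ and $\overline U$ are invariant under $PGL_{N+1}$.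

\medskip\noindent\emph{Step 1: $[X]\in\overline U$.} A nodal curve is a local complete intersection, with normal bundle $\mathcal N$, and there is an exact sequence
\[
T_{\mathbb P^N}|_X\to\mathcal N\to\mathcal T^1_X\to0,
\]
where $\mathcal T^1_X$ is supported at the nodes, with stalk $\mathbb C\{\xi,\eta\}/(\xi\eta,\xi,\eta)=\mathbb C$ at each of them. Let $\mathcal N'\subset\mathcal N$ be the image of $T_{\mathbb P^N}|_X$. By the Euler sequence $\mathcal N'$ is a quotient of $\mathcal O_X(1)^{N+1}$. On a curve $H^1$ is right exact, so $H^1(\mathcal O_X(1))=0$ implies $H^1(\mathcal N')=0$. Hence $H^1(\mathcal N)=0$ and $H^0(\mathcal N)\to H^0(\mathcal T^1_X)$ is onto.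

For a local complete intersection with $H^1(\mathcal N)=0$ the Hilbert scheme is smooth at $[X]$ with tangent space $H^0(\mathcal N)$ (\cite[\S4.3]{Sernesi}, \cite[Thm.~1.1]{Hartshorne}). So there is a smooth curve germ in it, with parameter $\varepsilon$, whose tangent vector at $[X]$ has nonzero image in $\mathcal T^1_X$ at every node. A flat deformation of a plane curve germ is given by perturbing its equation, so near a node the family is
\[
\xi\eta+\varepsilon G(\xi,\eta,\varepsilon)=0,\qquad G(0,0,0)\ne0,
\]
because $G(0,0,0)$ is the component of the tangent vector in $\mathcal T^1_X$ at that node. At a singular point of a fiber both partial derivatives vanish, so $\eta=-\varepsilon G_\xi$ and $\xi=-\varepsilon G_\eta$, and the equation becomes $\varepsilon(G+\varepsilon G_\xi G_\eta)=0$. This is impossible near the node for small $\varepsilon\ne0$. Away from the nodes $X$ is smooth, and smoothness is open; by properness all fibers with small $\varepsilon\ne0$ are smooth. (See also \cite[Prop.~29.9]{Hartshorne}.)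

\medskip\noindent\emph{Step 2: degeneration to $C_H$.} For $\lambda\in\mathbb C^*$ let $X_\lambda$ be the image of $X$ under $\operatorname{diag}(\lambda^{h_0},\dots,\lambda^{h_N})$. By Step 1 and invariance $[X_\lambda]\in\overline U$. Let $X^0$ be the flat limit for $\lambda\to0$; since $\overline U$ is closed, $[X^0]\in\overline U$. We identify $X^0$. Let $X_0$ be the reduced image of
\[
\nu:\mathbb P^1\to\mathbb P^N,\qquad t\mapsto(t^{h_0}:\dots:t^{h_N}).
\]
In the chart where the first coordinate is nonzero, $X_0$ is $\operatorname{Spec}\mathbb C[t^{h_0},\dots,t^{h_N}]=C_H$, because the $h_i$ include all minimal generators. In the chart where the last coordinate is nonzero it is $\operatorname{Spec}\mathbb C[t^{-1}]$, because $d-1\in H$. These two charts cover $X_0$. So $\nu$ is the normalization, $\nu^*\mathcal O(1)=\mathcal O(d)$, and $\nu_*\mathcal O_{\mathbb P^1}/\mathcal O_{X_0}$ has length $\gamma$, the number of gaps. Hence $\chi(\mathcal O_{X_0}(k))=dk+1-\gamma=q(k)$.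

For $t\in\mathbb C^*$ and small $\lambda$ let $x_\lambda\in X$ be the point near $P$ with $\tau(x_\lambda)=\lambda/t$. Then $\lambda^{h_i}f_i(x_\lambda)\to t^{h_i}$, so the points $\operatorname{diag}(\lambda^{h_i})\,x_\lambda\in X_\lambda$ converge to $\nu(t)$, and $\nu(t)\in X^0$. Thus the reduced curve $X_0$ is a closed subscheme of $X^0$. As the two have the same Hilbert polynomial, they are equal, and $[X_0]\in\overline U$.

\medskip\noindent\emph{Step 3: a one-parameter family.} Take an irreducible component of $\overline U$, with its reduced structure, that contains $[X_0]$. It meets $U$, and it contains an irreducible curve $T$ through $[X_0]$ and a point of $U$ \cite[\S6, Lemma]{Mumford}. Pull the universal family back to the normalization of $T$. This is a flat projective family over a smooth curve which has $X_0$ as a fiber and all but finitely many of whose fibers are smooth. Its germ at the origin of $C_H\subset X_0$ is a smoothing of $C_H$.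
\end{proof}

\begin{remark}\label{rem:infinity}
The hyperplane where the first coordinate vanishes cuts $X$ only in $P$, with multiplicity $d$. The deformation in Step~1 need not preserve this property, so nothing is said about semigroups of points on the smooth nearby curves. This is why the proposition can apply to non-Weierstrass semigroups.
\end{remark}

\section{\texorpdfstring{The semigroups $H_{p,n}$ are non-Weierstrass}{The semigroups H(p,n) are non-Weierstrass}}\label{sec:nonW}

Let $p\ge3$, $n>4p$ and $\gcd(p,n)=1$. Every element of $\langle p,n\rangle$ can be written uniquely as $ip+jn$ with $i\ge0$ and $0\le j\le p-1$. The set $H=H_{p,n}$ consists of these numbers except $(i,j)=(1,0)$. It is a semigroup, because $p$ is not a sum of two nonzero elements of $\langle p,n\rangle$. It is generated by $2p,3p,n,n+p$: for $j=0$ use $2p$ and $3p$; for $j\ge1$ write $ip+jn$ as $\frac i2\cdot2p+jn$ if $i$ is even and as $\frac{i-1}2\cdot2p+(n+p)+(j-1)n$ if $i$ is odd. Since $\langle p,n\rangle$ has genus $\frac{(p-1)(n-1)}2$, the genus of $H$ is one more.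

\begin{proposition}\label{prop:nonW}
For $p\ge3$, $n>4p$, $\gcd(p,n)=1$ the semigroup $H_{p,n}$ is non-Weierstrass.
\end{proposition}

\begin{proof}
Suppose that $H=H_{p,n}$ is the semigroup of $(X,P)$ with $X$ smooth. Let $B=\mathcal O(X\setminus P)$, let $o(f)$ be the pole order of $f$ at $P$ (with $o(0)=-\infty$), and let $\tau$ be a local parameter at $P$. Choose $a,b,c,d\in B$ with leading terms $\tau^{-2p},\tau^{-3p},\tau^{-n},\tau^{-n-p}$, each with coefficient $1$. Following Example~\ref{ex:first}, we aim at a monic quadratic equation for $b/a$ over $B$.

\medskip\noindent\emph{Standard monomials.} For $k\ge0$ consider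
\begin{itemize}
\item class $0$: $a^k$ and $a^kb$, of orders $2kp$ and $(2k+3)p$;
\item class $j$, $1\le j\le p-1$: $a^kc^j$ and $a^kc^{j-1}d$, of orders $2kp+jn$ and $(2k+1)p+jn$.
\end{itemize}
Their orders run through $H$, each element occurring once. So they form a basis of $B$, and a function of order less than $N$ is a combination of standard monomials of order less than $N$. Let $B_j$ be the span of class $j$. Then $B=\bigoplus_jB_j$ as $\mathbb C[a]$-modules, and a function of order less than $jn$ lies in $B_0+\dots+B_{j-1}$. Since $p\ge3$, class $2$ exists; it contains $c^2$ and $cd$.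

\medskip\noindent\emph{Step 1: we may assume $ad-bc\in B_0$.} Leading terms cancel, so $o(ad-bc)<n+3p<2n$. The standard monomials of class $1$ of order less than $n+3p$ are $c,d,ac$. Hence $ad-bc=\lambda c+\mu d+\nu ac+\alpha$ with constants $\lambda,\mu,\nu$ and $\alpha\in B_0$. Replacing $(a,b)$ by $(a-\mu,\,b+\nu a+\lambda)$ changes neither the leading terms nor the spaces $B_j$, and gives
\begin{equation}\label{eq:ad}
ad-bc=\alpha\in B_0 .
\end{equation}

\medskip\noindent\emph{Step 2: $B_0$ is a ring.} It has to be shown that $b^2\in B_0$. We have $o(b^2-a^3)<6p<n+2p$, since $n>4p$. The standard monomials of positive class of order less than $n+2p$ are $c$ and $d$, so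
\[
b^2-a^3=\kappa d+\kappa'c+\beta,\qquad\beta\in B_0 ,
\]
with constants $\kappa,\kappa'$. To see that they vanish we use a syzygy. Let $L=bd-a^2c$. Then $o(L)<n+4p<2n$, again since $n>4p$, so $L\in B_0+B_1$. The identity
\[
b(ad-bc)-a(bd-a^2c)+c(b^2-a^3)=0
\]
reads
\begin{equation}\label{eq:syz}
b\alpha-aL+c\beta+\kappa\,cd+\kappa'c^2=0 .
\end{equation}
Write $\alpha=\alpha_1(a)+\alpha_2(a)b$ and $\beta=\beta_1(a)+\beta_2(a)b$. The first three terms of \eqref{eq:syz} lie in $B_0+B_1$:
\begin{align*}
b\alpha&=\alpha_1b+\alpha_2\,(a^3+\kappa d+\kappa'c+\beta),\\
aL&\in a(B_0+B_1)\subset B_0+B_1,\\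
c\beta&=\beta_1c+\beta_2\,bc=\beta_1c+\beta_2\,(ad-\alpha),
\end{align*}
where the last line uses \eqref{eq:ad}. The $B_2$-component of \eqref{eq:syz} is therefore $\kappa cd+\kappa'c^2=0$, and $\kappa=\kappa'=0$. Thus $b^2=a^3+\beta\in B_0$, and $B_0=\mathbb C[a]+\mathbb C[a]b$ is a subring. Let $E=\operatorname{Frac}B_0$. All nonzero elements of $B_0$, and hence of $E$, have order divisible by $p$ at $P$. Since $0,n,2n$ are distinct modulo $p$ (again $p\ge3$), the functions $1,c,c^2$ are linearly independent over $E$.

\medskip\noindent\emph{Step 3: the quadratic equation.} Put $h=b/a\in E$. By \eqref{eq:ad}, $d=hc+\alpha/a$, so $B_0+B_1\subset E+Ec$. We have $o(d^2-ac^2)<2n+2p<3n$, and the standard monomials of class $2$ of order less than $2n+2p$ are $c^2$ and $cd$. So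
\[
d^2-ac^2=\lambda'c^2+\mu'cd+e,\qquad e\in B_0+B_1,
\]
with constants $\lambda',\mu'$. Substitute $d=hc+\alpha/a$ and compare the coefficients of $c^2$ with respect to $1,c,c^2$:
\[
h^2-\mu'h=a+\lambda' .
\]
If $h$ had a pole of order $k\ge1$ at a point of the smooth curve $X\setminus P$, the left side would have a pole of order $2k$ there, while the right side is regular. So $h\in B$. But $o(h)=3p-2p=p\notin H$, a contradiction.
\end{proof}

Smoothness of $X$ entered only in the last lines: on any integral curve that realizes $H_{p,n}$ at a smooth point, the quotient $b/a$ (with $a,b$ normalized as in Step~1) is integral over $B$ and not in $B$.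

\section{Double covers and the proof of Theorem~\ref{thm:main}}\label{sec:double}

From now on $F$ is the largest gap of $\Lambda$, with $F=-1$ if $\gamma=0$.

The smallest case of doubling is $\Lambda=\mathbb Z_{\ge0}$, realized by $(\mathbb P^1,\infty)$. A double cover $y^2=f(x)$ with $f$ square-free of degree $2g+1$ has one point over $\infty$, and the functions $\mathbb C[x]\oplus\mathbb C[x]\,y$ have orders $2a$ and $2g+1+2a$ with $a\ge0$. This is $D_g(\mathbb Z_{\ge0})$, the odd part coming from $j=-1-a$. In general the anti-invariant part $\mathbb C[x]\,y$ is replaced by the sections of a line bundle over $X\setminus P$. To obtain the odd elements of $D_g(\Lambda)$ we take $\omega$, twisted at $P$.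

\begin{proposition}\label{prop:double}
If $\Lambda$ is nodal of genus $\gamma$ and $g\ge3\gamma$, then $D_g(\Lambda)$ is nodal.
\end{proposition}

\begin{proof}
Let $(X,P)$ realize $\Lambda$, let $\omega=\omega_X$, and put
\[
L=\omega^{-1}((g-1)P),\qquad M=L^2(-P),\qquad \deg M=2g+1-4\gamma\ge2\gamma+1 .
\]
The last inequality is where $g\ge3\gamma$ is used.

\medskip\noindent\emph{$M$ is globally generated.} Let $x\in X$, with ideal sheaf $\mathfrak m_x$. A nonzero map $\mathfrak m_xM\to\omega$ would be injective with cokernel of finite length, because $X$ is integral and both sheaves are torsion free of rank $1$. This would give $\chi(\mathfrak m_xM)\le\chi(\omega)=\gamma-1$. But $\chi(\mathfrak m_xM)=\chi(M)-1=\deg M-\gamma\ge\gamma+1$. So $H^1(\mathfrak m_xM)^*=\operatorname{Hom}(\mathfrak m_xM,\omega)=0$, and $H^0(M)\to M|_x$ is onto.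

\medskip\noindent\emph{The cover.} By Bertini's theorem on the smooth locus of $X$ (in characteristic $0$), a general $\sigma'\in H^0(M)$ vanishes neither at $P$ nor at any node and has only simple zeros. Let $\sigma\in H^0(L^2)$ be its image under $M=L^2(-P)\subset L^2$. It has only simple zeros, one of them at $P$ and none at a node. Let
\[
\pi:Z=\operatorname{Spec}_X(\mathcal O\oplus L^{-1})\to X
\]
be the double cover with multiplication $L^{-2}\xrightarrow{\ \sigma\ }\mathcal O$. Over the nodes $\pi$ is \'etale. Over a smooth point $Z$ is locally $\eta^2=f$ with $f$ a unit or with a simple zero, so it is smooth there. Hence $Z$ is projective with at most ordinary nodes. The sheaf $\mathcal O\oplus L^{-1}$ is torsion free, and its generic stalk is $\mathbb C(X)[\eta]/(\eta^2-f)$, where $f$ has odd order at $P$ and so is not a square. The generic stalk is thus a field, and $Z$ is integral. Over $P$ there is exactly one point $P'$; it is smooth, with ramification index $2$.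

\medskip\noindent\emph{Pole orders at $P'$.} Since $L^{-1}=\omega(-(g-1)P)$ agrees with $\omega$ away from $P$,
\[
\mathcal O(Z\setminus P')=\mathcal O(X\setminus P)\oplus H^0(X\setminus P,\omega).
\]
The first summand gives the orders $2a$ with $a\in\Lambda$. For the second, let $\tau$ be a local parameter at $P$. The local generator $\epsilon=\tau^{g-1}d\tau$ of $L^{-1}$ satisfies $\epsilon^2=(\text{unit})\,\tau$ in $\mathcal O_Z$, so it vanishes to order $1$ at $P'$. A differential with pole order $k\in\mathbb Z$ at $P$ is $(\text{unit})\,\tau^{-k-g+1}\epsilon$, and so has pole order $2(k+g-1)-1$ at $P'$. The value $k$ occurs if and only if $h^0(\omega(kP))>h^0(\omega((k-1)P))$. By duality and Riemann--Roch $h^0(\omega(kP))=h^0(\mathcal O(-kP))+k-1+\gamma$, so the difference of the two numbers is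
\[
1-\bigl[h^0(\mathcal O((1-k)P))-h^0(\mathcal O(-kP))\bigr].
\]
By \eqref{eq:jump}, $k$ occurs if and only if $j:=1-k\notin\Lambda$, and then the pole order at $P'$ is $2(g-j)-1=2g-1-2j$. Orders of the two kinds have different parity, so the order of a sum is the larger one. Hence the semigroup at $P'$ is $D_g(\Lambda)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) is Proposition~\ref{prop:nonW}.

We first realize $\langle p,n\rangle$ on a smooth curve. The affine curve $y^p=x^n+1$ is smooth, because the gradient of its equation vanishes only at the origin, which does not lie on it, and it is irreducible by Eisenstein's criterion at a simple root of $x^n+1$. Let $X$ be its smooth projective model. At a point at infinity the pole orders satisfy $p\,o(y)=n\,o(x)>0$, so $p\mid o(x)$. Since $x:X\to\mathbb P^1$ has degree $p$, there is exactly one point $P$ at infinity, and $o(x)=p$, $o(y)=n$. The functions $x^iy^j$ with $i\ge0$, $0\le j<p$ form a basis of $\mathcal O(X\setminus P)$ and have distinct orders $ip+jn$. So $(X,P)$ realizes $\langle p,n\rangle$.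

By Lemma~\ref{lem:remove}, $H_{p,n}$ is nodal, and Proposition~\ref{prop:smoothable} gives (b). By Proposition~\ref{prop:double}, $D_g(H_{p,n})$ is nodal for $g\ge3\gamma$, and Proposition~\ref{prop:smoothable} gives (c).
\end{proof}

For $g\ge6\gamma+4$ the semigroup $D_g(H_{p,n})$ is of St\"ohr--Torres type by (a), and its curve is smoothable by (c). This disproves the conjecture.

\medskip\noindent\textbf{Generators of $D_g(\Lambda)$ and the first example.} Let $\gamma\ge1$, and call $f\in\mathbb Z\setminus\Lambda$ \emph{maximal} if $f+a\in\Lambda$ for all nonzero $a\in\Lambda$. Every $j\notin\Lambda$ has the form $f-a$ with $f$ maximal and $a\in\Lambda$: take $a\in\Lambda$ largest with $j+a\notin\Lambda$ and put $f=j+a$. Since $2g-1-2j=(2g-1-2f)+2a$, the odd elements of $D_g(\Lambda)$ are generated over $2\Lambda$ by the numbers $2g-1-2f$ with $f$ maximal. A maximal $f$ is a gap: if $f<0$, then $F-f>F>0$ lies in $\Lambda\setminus\{0\}$, but $f+(F-f)=F\notin\Lambda$.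

Now let $p=3$, $n=13$, $\Lambda=\langle6,9,13,16\rangle$. The gaps of $\Lambda$ are $3$; $1,4,7,10$; and $2,5,8,\dots,23$. So $\gamma=13$ and $6\gamma+4=82$. Adding $13$ to $1,4,7,10$ gives the gaps $14,17,20,23$, and adding $6$ to $2,5,\dots,17$ gives the gaps $8,11,\dots,23$, so none of these is maximal. The remaining gaps $3,20,23$ are maximal: adding $6,9,13,16$ gives $9,12,16,19$, then $26,29,33,36$, then $29,32,36,39$, all in $\Lambda$. Hence, for $g\ge82$,
\[
D_g(\Lambda)=\langle12,18,26,32,\,2g-47,\,2g-41,\,2g-7\rangle ,
\]
and $D_{82}(\Lambda)=\langle12,18,26,32,117,123,157\rangle$.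

\begin{corollary}
Let $\Lambda_0=H_{p,n}$ be as in Theorem~\ref{thm:main}, and let $\Lambda_{i+1}=D_{g_i}(\Lambda_i)$ with $g_i\ge6\gamma_i+4$, where $\gamma_i$ is the genus of $\Lambda_i$. Then each $\Lambda_i$ with $i\ge1$ is of St\"ohr--Torres type, and $C_{\Lambda_i}$ is smoothable.
\end{corollary}

\begin{proof}
By induction, all $\Lambda_i$ are non-Weierstrass by Torres' theorem and nodal by Proposition~\ref{prop:double}. Apply Proposition~\ref{prop:smoothable}.
\end{proof}

\begin{remark}
Repeated use of Lemma~\ref{lem:remove} shows that for every Weierstrass semigroup $H'$ and every $r\ge1$ the semigroup $\Lambda=\{0\}\cup(H'\cap[r,\infty))$ is nodal. So its monomial curve is smoothable, and so are the curves of $D_g(\Lambda)$ for all $g\ge3\gamma$, where $\gamma$ is the genus of $\Lambda$.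
\end{remark}

\section{Lattices attached to a smoothing}\label{sec:lattices}

We turn to Theorem~\ref{thm:general}, beginning with the arithmetic statements.

\begin{lemma}\label{lem:arith}
If $g\ge3\gamma$, then $D_g(\Lambda)$ is a symmetric numerical semigroup with largest gap $2g-1$ (when $g=0$ there are no gaps, and $F=-1=2g-1$). If $\Lambda$ is symmetric and $\gamma\ge1$, then $D_{3\gamma-1}(\Lambda)$ is not a semigroup.
\end{lemma}

\begin{proof}
In each pair $\{i,F-i\}$ with $0\le i\le F$ at least one element is a gap, so $F\le2\gamma-1$. Let $j,j'\notin\Lambda$ and $a\in\Lambda$. Then $j,j'\le2\gamma-1$, so the odd elements of $D_g(\Lambda)$ are at least $2g+1-4\gamma>0$. Since $j-a\notin\Lambda$, odd plus even is in $D_g(\Lambda)$. Odd plus odd is $2(2g-1-j-j')$ with $2g-1-j-j'\ge2g+1-4\gamma\ge2\gamma+1>F$, so it is in $D_g(\Lambda)$. Thus $D_g(\Lambda)$ is a numerical semigroup. By definition $2a\in D_g(\Lambda)\Leftrightarrow2g-1-2a\notin D_g(\Lambda)$ for all $a\in\mathbb Z$. Since one of $x$ and $2g-1-x$ is even for every integer $x$, this means that $x\in D_g(\Lambda)\Leftrightarrow2g-1-x\notin D_g(\Lambda)$ for all $x\in\mathbb Z$.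 Taking $x=0$ and $x<0$ we see that $2g-1\notin D_g(\Lambda)$ and that every larger integer is in $D_g(\Lambda)$. So $D_g(\Lambda)$ is symmetric.

If $\Lambda$ is symmetric with $\gamma\ge1$, then $F=2\gamma-1$. For $g=3\gamma-1$ the element $2g-1-2F=2\gamma-1=F$ belongs to $D_g(\Lambda)$, but its double $2F$ does not, since $F\notin\Lambda$.
\end{proof}

\subsection{The model case}\label{sec:model}

Let $\Lambda=\langle2,3\rangle$, so $\gamma=1$ and $D_g(\Lambda)=\langle4,6,2g-3\rangle$ for $g\ge3$. Put $u=t^2$. The functions $w=u^2$, $v=u^3$ and $z=t^{2g-3}$ generate the ring of $C_\Gamma$, with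
\[
v^2=w^3,\qquad z^2=u^{2g-3}=w^{g-3}v .
\]
The even part is $R=\mathbb C\{w,v\}/(v^2-w^3)$ and the odd part is the free module $Rz$. Smooth the cusp by $v^2=w^3+s$, and perturb the second equation to $z^2=w^{g-3}v+\mu$. For fixed $s\ne0$ and general small $\mu$ the function $w^{g-3}v+\mu$ has only simple zeros on the smooth curve $v^2=w^3+s$ near the origin, so the double cover is smooth. For $g=2$ the exponent $2g-3=1$ would be a gap of $\Lambda$, so that $z^2\notin R$; this is the bound $g\ge3\gamma$.

For general $\Lambda$ the odd part of the ring of $C_\Gamma$ is isomorphic to the dualizing module $W_0$ of $R$. If $\Lambda$ is not symmetric, this module is not free. Deforming it to a module $\mathcal W$ over the total space of a smoothing of $C_\Lambda$, with ring $\mathcal R$, is easy by trace duality. What has to be deformed as well is the multiplication of two odd elements. It is given by an element $\varphi_0$ with $\varphi_0W_0^2\subset R$, and it is not clear that such an element lifts to a $\varphi$ with $\varphi\mathcal W^2\subset\mathcal R$. We shall compute the colength of the space of elements that do lift, and conclude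 that it contains all elements of sufficiently high order.

\subsection{Setup}

Let $R\subset\bar R=\mathbb C\{u\}$ be the ring of convergent power series with exponents in $\Lambda$, which is the analytic local ring of $C_\Lambda$. Let $Q=\operatorname{Frac}R=\mathbb C\{u\}[u^{-1}]$, and fix $m\in\Lambda$ with $m>0$. Let $(\mathcal X,0)\to(\mathbb C,0)$ be a smoothing of $C_\Lambda$ with parameter $s$, let $\mathcal R=\mathcal O_{\mathcal X,0}$, so that $\mathcal R/s\mathcal R=R$, lift $u^m$ to $x\in\mathcal R$, and put $A=\mathbb C\{x,s\}$. As $\mathcal R/(x,s)$ is finite-dimensional, $\mathcal R$ is finite over $A$.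

\begin{lemma}\label{lem:free}
A finite $A$-module $\mathcal M$ without $s$-torsion for which $\mathcal M/s\mathcal M$ is torsion free over $\mathbb C\{x\}$ is free.
\end{lemma}

\begin{proof}
The module $\mathcal M/s\mathcal M$ is free over the discrete valuation ring $\mathbb C\{x\}$. Lift a basis to a surjection $A^r\to\mathcal M$ (Nakayama), with kernel $\mathcal N$. As $\mathcal M$ has no $s$-torsion, $\mathcal N/s\mathcal N$ is the kernel of the isomorphism $(A/s)^r\to\mathcal M/s\mathcal M$. So $\mathcal N/s\mathcal N=0$ and $\mathcal N=0$.
\end{proof}

So $\mathcal R$ is free over $A$, of rank $\dim R/u^mR=m$; let $e_1,\dots,e_m$ be a basis. The ring $\mathcal R$ is a domain, because $s$ is a nonzerodivisor, $\mathcal R/s\mathcal R$ is a domain and $\bigcap_ks^k\mathcal R=0$. It is Cohen--Macaulay of dimension $2$, and $\mathcal X\setminus\{0\}$ is smooth: at points with $s\ne0$ because the fibers are smooth, at the others because $C_\Lambda$ is smooth away from $0$. By Serre's criterion $\mathcal R$ is \emph{normal}. This is the way in which the smoothing hypothesis enters the length computation.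

Let $\mathcal Q=\operatorname{Frac}\mathcal R$ and $\mathcal D=\mathcal R\otimes_AA_{(s)}$. The only prime of $\mathcal R$ over $sA$ is the height-one prime $s\mathcal R$, so $\mathcal D=\mathcal R_{(s)}$ is a discrete valuation ring with uniformizer $s$. Its residue field is $Q$, and $\mathcal R\cap s\mathcal D=s\mathcal R$. Let $\operatorname{Tr}$ be the trace of $\mathcal Q$ over $\operatorname{Frac}A$. It maps $\mathcal R$ to $A$ and $\mathcal D$ to $A_{(s)}$, and modulo $s$ it induces the trace of $Q$ over $\mathbb C\{x\}[x^{-1}]$. Put $\delta=\det(\operatorname{Tr}(e_ie_j))\in A$. Since we are in characteristic $0$, $\delta(x,0)\ne0$, so $\delta\in\mathcal D^*$.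

\begin{definition}
A \emph{lattice} is a nonzero finite $\mathcal R$-submodule $\mathcal M\subset\mathcal D$ with $\mathcal M\cap s\mathcal D=s\mathcal M$. Its \emph{reduction} $M_0\subset Q$ is the image of $\mathcal M$ in $\mathcal D/s\mathcal D=Q$; it is isomorphic to $\mathcal M/s\mathcal M$.
\end{definition}

For instance, $\mathcal R$ is a lattice with reduction $R$. A lattice is $A$-free by Lemma~\ref{lem:free}, of rank $m$ because it spans $\mathcal Q$ over $\operatorname{Frac}A$. For lattices $\mathcal M\subset\mathcal N$ let $\theta\in A$ be the determinant of the inclusion with respect to $A$-bases. Modulo $s$ the inclusion becomes $M_0\subset N_0$. So by elementary divisors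
\begin{equation}\label{eq:det}
\dim_{\mathbb C}N_0/M_0=\operatorname{ord}_x\theta(x,0),\qquad
\operatorname{ord}_{\mathfrak p}\theta=\operatorname{length}_{A_{\mathfrak p}}\mathcal N_{\mathfrak p}/\mathcal M_{\mathfrak p}
\end{equation}
for every prime $\mathfrak p\subset A$ of height one. A dimension on the special fiber is thus determined by lengths in codimension one, where $\mathcal R$ is as good as a principal ideal domain.

\subsection{The three lattices}

Define
\[
\mathcal W=\{w\in\mathcal Q:\operatorname{Tr}(w\mathcal R)\subset A\},\quad
\mathcal J=\{f\in\mathcal Q:f\mathcal W^2\subset\mathcal R\},\quad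
\mathcal V=\{f\in\mathcal Q:f\mathcal J\subset\mathcal R\},
\]
where $\mathcal W^2$ is the $\mathcal R$-module spanned by products of two elements of $\mathcal W$. So $\mathcal W$ is the dualizing module of the family, and $\mathcal J$ and $\mathcal V$ are the reflexive versions of its powers $-2$ and $2$. We have $\mathcal W=\bigoplus Ae_i^*$ with the trace-dual basis $(e_i^*)$; moreover $\mathcal R\subset\mathcal W\subset\delta^{-1}\mathcal R$, and the determinant of $\mathcal R\subset\mathcal W$ is $\delta$. Consequently $1\in\mathcal W$ and
\[
\delta^2\in\mathcal J\subset\mathcal R\subset\mathcal V,\qquad \mathcal W^2\subset\mathcal V\subset\delta^{-2}\mathcal R .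
\]
In particular all three are finite $\mathcal R$-submodules of $\mathcal D$.

\emph{They are lattices.} If $w=\sum a_ie_i^*\in\mathcal W\cap s\mathcal D$, then $a_i=\operatorname{Tr}(we_i)\in A\cap sA_{(s)}=sA$, so $w\in s\mathcal W$. If $sf'\in\mathcal J$ with $f'\in\mathcal D$, then $sf'ww'\in\mathcal R\cap s\mathcal D=s\mathcal R$ for all $w,w'\in\mathcal W$, so $f'\in\mathcal J$. If $sf'\in\mathcal V$ with $f'\in\mathcal D$, then $sf'f\in\mathcal R\cap s\mathcal D=s\mathcal R$ for all $f\in\mathcal J$, so $f'\in\mathcal V$.

\begin{lemma}\label{lem:dims}
The reductions satisfy $\dim R/J_0=\dim V_0/R=2\dim W_0/R$.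
\end{lemma}

\begin{proof}
Let $\mathfrak p\subset A$ be a prime of height one. Since $\mathcal R$ is normal, $\mathcal R_{\mathfrak p}$ is a semilocal Dedekind domain, hence a principal ideal domain. So $\mathcal W_{\mathfrak p}=w\mathcal R_{\mathfrak p}$ for some $w$, with $w^{-1}\in\mathcal R_{\mathfrak p}$ because $1\in\mathcal W$. As all modules are finite, the definitions localize, and $\mathcal J_{\mathfrak p}=w^{-2}\mathcal R_{\mathfrak p}$, $\mathcal V_{\mathfrak p}=w^2\mathcal R_{\mathfrak p}$. All quotients $w^{i+1}\mathcal R_{\mathfrak p}/w^i\mathcal R_{\mathfrak p}$ are isomorphic, so $\mathcal R_{\mathfrak p}/\mathcal J_{\mathfrak p}$ and $\mathcal V_{\mathfrak p}/\mathcal R_{\mathfrak p}$ have twice the length of $\mathcal W_{\mathfrak p}/\mathcal R_{\mathfrak p}$. Since $A$ is factorial, the second formula in \eqref{eq:det} shows that the determinants of $\mathcal J\subset\mathcal R$ and $\mathcal R\subset\mathcal V$ are $\delta^2$ up to units. The first formula gives the claim.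
\end{proof}

\begin{lemma}\label{lem:W0}
The reduction $W_0$ consists of the convergent Laurent series in $u$ with exponents in $\{-m-j:j\notin\Lambda\}$. In particular $u^{1-m}\bar R\subset W_0$ and $\dim W_0/R=2\gamma+m-1$.
\end{lemma}

\begin{proof}
The $e_i^*$ reduce to the dual basis of the reductions of the $e_i$, so $W_0=\{w\in Q:\operatorname{Tr}(wR)\subset\mathbb C\{x\}\}$ with $x=u^m$. As a $\mathbb C\{x\}$-module $R$ is generated by monomials. Summing over the conjugates $\zeta u$ with $\zeta^m=1$, we find $\operatorname{Tr}u^k=mu^k$ if $m\mid k$, and $\operatorname{Tr}u^k=0$ otherwise. So $w=\sum w_ku^k$ lies in $W_0$ if and only if $w_k=0$ whenever $k+a\in-m\mathbb Z_{>0}$ for some $a\in\Lambda$, that is, whenever $-k\in\Lambda+m\mathbb Z_{>0}=\Lambda+m$. The remaining exponents are the $k=-m-j$ with $j\notin\Lambda$. The negative $j$ give all exponents $k\ge1-m$, and the $\gamma$ gaps give $\gamma$ smaller ones. Counting the exponents of $W_0$ that are not in $\Lambda$, we get $\gamma$ below $1-m$, then $m-1$ from $1-m$ to $-1$, then the $\gamma$ gaps of $\Lambda$.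
\end{proof}

The space $W_0$ depends only on $\Lambda$ and $m$. The space $J_0$ may depend on the smoothing, but its colength does not, and this suffices.

\begin{lemma}\label{lem:conductor}
We have $u^{2m-2+6\gamma}\bar R\subset J_0$.
\end{lemma}

\begin{proof}
Reducing $\mathcal J\mathcal W^2\subset\mathcal R$ gives $J_0W_0^2\subset R$. As $u^{1-m}\in W_0$, the $R$-module $J'=u^{2-2m}J_0$ is contained in $R\subset\bar R$. By Lemmas~\ref{lem:dims} and \ref{lem:W0}
\[
\dim\bar R/J'=\dim\bar R/J_0-(2m-2)=\gamma+2(2\gamma+m-1)-(2m-2)=5\gamma .
\]
Being a nonzero $R$-module, $J'$ contains $u^N\bar R$ for $N\gg0$. So the set $v(J')$ of orders of nonzero elements of $J'$ misses exactly $5\gamma$ elements of $\mathbb Z_{\ge0}$. Moreover $v(J')+\Lambda\subset v(J')$. If $G\ge0$ is missed, then so is $G-a$ for every $a\in\Lambda\cap[0,G]$, and there are at least $G+1-\gamma$ such $a$. Hence $G+1-\gamma\le5\gamma$, that is, $G\le6\gamma-1$. So every order $k\ge6\gamma$ occurs. If $u^{k+1}\bar R\subset J'$ and $f\in J'$ has order $k$, then $u^k\bar R=\mathbb Cf+u^{k+1}\bar R\subset J'$. Descending induction from $N$ gives $u^{6\gamma}\bar R\subset J'$.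
\end{proof}

\section{Proof of Theorem~\ref{thm:general}}\label{sec:proof2}

The semigroup statements are Lemma~\ref{lem:arith}. Let $g\ge3\gamma$ and $\Gamma=D_g(\Lambda)$.

\subsection{(1) implies (2)}

Keep the notation of Section~\ref{sec:lattices} for a given smoothing of $C_\Lambda$. Put $u=t^2$ and $y=t^{2g+2m-1}$. By Lemma~\ref{lem:W0} the elements of $W_0y$ are the series in $t$ with exponents $2(-m-j)+2g+2m-1=2g-1-2j$, $j\notin\Lambda$. Hence
\[
\mathcal O_{C_\Gamma,0}=R\oplus W_0\,y,\qquad y^2=\varphi_0:=u^{2g+2m-1},\qquad\iota(r+wy)=r-wy .
\]
Since $2g+1\ge6\gamma$, we have $2g+2m-1\ge2m-2+6\gamma$, so $\varphi_0\in J_0$ by Lemma~\ref{lem:conductor}. Therefore $\varphi_0$ lifts to some $\varphi\in\mathcal J$.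

\medskip\noindent\emph{The family.} The double covers given by $\varphi$ alone may have singular fibers, because branch points may coincide, so we add parameters. Let $\psi_1,\dots,\psi_m$ be an $A$-basis of $\mathcal J$ and put
\[
\Phi=\varphi+\sum_{i=1}^m\mu_i\psi_i ,\qquad
\mathcal B=\mathcal R[\mu]\oplus\mathcal W[\mu]\,y\ \subset\ \mathcal Q[\mu][y]/(y^2-\Phi),
\]
where $\mu=(\mu_1,\dots,\mu_m)$. Since $\Phi\mathcal W^2\subset\mathcal R[\mu]$, this is a subring. It is free of rank $2m$ over $A[\mu]$ and has the involution $y\mapsto-y$. Modulo $(s,\mu)$ it becomes $R\oplus W_0y$ with $y^2=\varphi_0$, that is, $\mathcal O_{C_\Gamma,0}$ with $\iota$. Modulo $(x,s,\mu)$ it becomes $\mathcal O_{C_\Gamma,0}/(t^{2m})$, which is local. So $\mathcal B\otimes_{A[\mu]}\mathbb C\{x,s,\mu\}$ is a finite free local algebra over $\mathbb C\{x,s,\mu\}$, and it defines an $\iota$-equivariant deformation $\mathcal Z\to(T,0)=(\mathbb C^{1+m},0)$ of $C_\Gamma$ with parameters $(s,\mu)$.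

\medskip\noindent\emph{General fibers are smooth.} Choose a finite flat representative $\pi:\mathcal X\to U=D_x\times D_s$ over a small bidisc with $\pi^{-1}(0)=\{0\}$ and with smooth fibers $X_s$ for $s\ne0$. The formulas defining $\mathcal W$ and $\mathcal J$ define coherent sheaves of meromorphic functions on $\mathcal X$ with these stalks at $0$, and $\pi_*\mathcal W\cong(\pi_*\mathcal O_{\mathcal X})^\vee$ is $\mathcal O_U$-free. After shrinking $U$ the $\psi_i$ generate $\mathcal J$ as an $\mathcal O_{\mathcal X}$-module, and $\mathcal Z$ is represented by the finite $\mathcal O_{U\times\mathbb C^m}$-algebra with the same definition as $\mathcal B$.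

Let $q\in\mathcal X$ with $s(q)\ne0$. Then $\mathcal O_{\mathcal X,q}$ is regular of dimension $2$, and $\mathcal W_q$ has rank $1$ and, as a direct summand of a stalk of the free module $\pi_*\mathcal W$, depth $2$. By the Auslander--Buchsbaum formula $\mathcal W_q$ is free, so $\mathcal W_q=w\,\mathcal O_{\mathcal X,q}$ and $\mathcal J_q=w^{-2}\mathcal O_{\mathcal X,q}$ for some $w$. With $\eta=wy$ the space $\mathcal Z$ is given over a neighborhood of $q$ by
\[
\eta^2=w^2\Phi=w^2\varphi+\sum\mu_i\,w^2\psi_i ,
\]
and some $w^2\psi_i$ is a unit at $q$, because the $\psi_i$ generate $\mathcal J_q$.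

Fix $s\ne0$, and let $I\subset X_s\times\mathbb C^m$ be the set of pairs $(q,\mu)$ such that $w^2\Phi$ vanishes at $(q,\mu)$, where $w$ is a local generator of $\mathcal W$ at $q$. Another generator changes $w^2\Phi$ by a unit, so $I$ does not depend on the choice. At each point of $I$ some derivative $\partial(w^2\Phi)/\partial\mu_i=w^2\psi_i$ is nonzero, so $I$ is a complex manifold of dimension $m$. A point $\mu$ is a regular value of the projection $I\to\mathbb C^m$ if and only if $w^2\Phi(\cdot,\mu)$ has only simple zeros on $X_s$, and this holds if and only if the fiber $Z_{s,\mu}$, locally $\eta^2=w^2\Phi(\cdot,\mu)$, is smooth. By Sard's theorem $Z_{s,\mu}$ is smooth for almost all $\mu$. In particular there are points $(s,\mu)$ arbitrarily close to $0$ with $Z_{s,\mu}$ smooth.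

\medskip\noindent\emph{Reduction to one parameter.} The critical locus of $\mathcal Z\to T$ is analytic, and it meets the germ of the special fiber at most in $0$, because $C_\Gamma$ is smooth elsewhere. So its germ at $0$ is finite over $(T,0)$, and its image $\Delta$ is an analytic germ. By the previous paragraph $\Delta\ne(T,0)$. Choose a nonzero convergent series vanishing on $\Delta$ and a complex line $\ell$ through $0$ on which its lowest homogeneous part is not identically zero. Then $\ell\not\subset\Delta$, so near $0$ all fibers over $\ell\setminus\{0\}$ are smooth. Restricting $\mathcal Z$ to $\ell$ gives a one-parameter smoothing of $C_\Gamma$, and $y\mapsto-y$ extends $\iota$ to its total space over $\ell$. \qed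

\subsection{(2) implies (1)}

The idea is to take the quotient of the given smoothing by the involution. Let $\mathcal B$ now be the local ring of the total space of the given smoothing $\mathcal Z\to(\mathbb C,0)$, with its $\mathbb C\{s\}$-linear involution inducing $\iota$, and write $\mathcal B=\mathcal B^+\oplus\mathcal B^-$ for the eigenspaces. Taking invariants of an involution is exact, so $\mathcal B^+/s\mathcal B^+$ is the $\iota$-invariant part of $\mathcal O_{C_\Gamma,0}$, which is $R$ (with $u=t^2$). Fix $m\in\Lambda$ with $m>0$, lift $t^{2m}$ to $x\in\mathcal B^+$, and put $A=\mathbb C\{x,s\}$. Then $\mathcal B$ is finite over $A$ and free by Lemma~\ref{lem:free}, so its direct summands $\mathcal B^\pm$ are free as well. Since $\mathcal B^+/(x,s)=R/u^mR$ is local, $\mathcal B^+$ is an analytic local algebra, flat over $\mathbb C\{s\}$, and it defines a deformation $\mathcal X$ of $C_\Lambda$.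

Take finite representatives over a small bidisc. The splitting into eigenspaces is compatible with restriction to a fiber, so $X_s=Z_s/\iota$. For $s\ne0$ this is the quotient of a smooth curve by an involution. Such a quotient is a normal curve, hence smooth. So $\mathcal X$ is a smoothing of $C_\Lambda$. \qed

\section{Proof of Proposition~\ref{prop:L2}}

Let $\gamma\ge2$ and let a smoothing of $C_\Lambda$ be given. Section~\ref{sec:lattices} bounds not only $J_0$ from below but also $W_0^2$ from above: from $\mathcal W^2\subset\mathcal V$ we get $W_0^2\subset V_0$, hence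
\begin{equation}\label{eq:upper}
\dim W_0^2/R\le\dim V_0/R=2(2\gamma+m-1)
\end{equation}
by Lemmas~\ref{lem:dims} and \ref{lem:W0}. We compare this with a lower bound. Write $W_0=u^{1-m}K$, where $K\supset\bar R$ consists of the series with exponents $-1-j$, $j\notin\Lambda$. The space $K^2$ contains:
\begin{itemize}
\item $\bar R$;
\item the monomials $u^{-2-\sigma}$ with $\sigma\in L_2$, of exponent at most $-4$ because $\sigma\ge2$;
\item $u^{-1},u^{-2},u^{-3}$, because $u^{-1-F}\bar R\subset K^2$ and $F\ge2$; here $\gamma\ge2$ is used.
\end{itemize}
So $\dim K^2/\bar R\ge|L_2|+3$. As $W_0^2=u^{2-2m}K^2$ and $\dim\bar R/R=\gamma$, \eqref{eq:upper} gives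
\[
\gamma+(2m-2)+|L_2|+3\le2(2\gamma+m-1),
\]
that is, $|L_2|\le3\gamma-3$.

Now let $\Lambda=\langle13,\dots,18,20,22,23\rangle$. Its gaps are $1,\dots,12,19,21,24,25$: sums of two of the numbers $13,\dots,18$ fill $26,\dots,36$, then $37=17+20$ and $38=18+20$, and sums of three or more of the numbers $13,\dots,18$ fill everything from $39$ on. So $\gamma=16$. Sums of two of the gaps $1,\dots,12$ fill $2,\dots,24$, and adding $1,\dots,12$ to $24$ and $25$ fills $25,\dots,37$; adding them to $19$ and $21$ gives nothing new. The sums of two of $19,21,24,25$ are $38,40,42,43,44,45,46,48,49,50$. So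
\[
L_2=\{2,\dots,37\}\cup\{38,40,42,43,44,45,46,48,49,50\}
\]
has $36+10=46>45=3\gamma-3$ elements, and $C_\Lambda$ is not smoothable.

It remains to identify the semigroup in \eqref{eq:classical}. The maximal gaps in the sense of Section~\ref{sec:double} are $19,21,24,25$. Indeed, adding a nonzero element of $\Lambda$ to one of these gives a number larger than $25$. For $i\in\{2,3,5,7,\dots,12\}$ we have $25-i\in\Lambda$, and for $i\in\{1,4,6\}$ we have $24-i\in\Lambda$, so no $i\le12$ is maximal. With $g=100$ the corresponding odd generators $199-2f$ are $161,157,151,149$, so the semigroup is $D_{100}(\Lambda)$ as asserted. Since $100\ge3\gamma=48$, Theorem~\ref{thm:general} shows that its monomial curve has no $\iota$-equivariant smoothing. \qed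

\begin{remark}
By Proposition~\ref{prop:smoothable}, a semigroup whose curve is not smoothable is not nodal. So $\langle13,\dots,18,20,22,23\rangle$ is realized neither by a smooth curve nor by a nodal one, in contrast to the semigroups $H_{p,n}$ of Theorem~\ref{thm:main}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hartshorne}
Hartshorne, \emph{Deformation Theory}.

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\bibitem{Sernesi}
Sernesi, \emph{Deformations of Algebraic Schemes}.

\bibitem{Serre}
Serre, \emph{Algebraic Groups and Class Fields}.

\bibitem{Stevens}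
Jan Stevens, \emph{Non-smoothable curve singularities}, arXiv:2504.00854 (2025).

\end{thebibliography}

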